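# Codimensions of bracket spaces in Chevalley Lie algebras

All vector spaces are finite-dimensional. For subspaces $U,V$ of a Lie algebra $\mathfrak a$, the symbol $[U,V]$ denotes the linear span of all $[u,v]$ with $u\in U$, $v\in V$. The codimension of a subspace in the space where it lives is written $\operatorname{cod}$.

## 1. Pairs of subspaces in $\mathfrak{sl}_2$

Take $\mathfrak g=\mathfrak{sl}_2$ over a field of characteristic different from $2$, with its usual basis and brackets
$$[h,e]=2e,\qquad [h,f]=-2f,\qquad [e,f]=h .$$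
Let $\mathfrak b=\langle h,e\rangle$, a plane. Then $[\mathfrak b,\mathfrak b]=\langle e\rangle$: two subspaces of codimension $1$ have a bracket of codimension $2$. If we take instead $U=\langle h,e\rangle$ and $V=\langle h,f\rangle$, then $[U,V]$ contains $[h,f]=-2f$, $[e,h]=-2e$ and $[e,f]=h$, so it is everything.

We can treat all pairs $U,V$ at once. The bracket induces a linear map $\Lambda^2\mathfrak g\to\mathfrak g$, $x\wedge y\mapsto[x,y]$. It sends the basis $e\wedge f,\ h\wedge e,\ h\wedge f$ to $h,2e,-2f$, which is a basis because $2\neq0$, so it is an isomorphism. Hence, if $U\wedge V$ denotes the span of all $u\wedge v$,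
$$d:=\dim[U,V]=\dim(U\wedge V).$$
Write $u=\dim U$, $v=\dim V$. The bracket is antisymmetric, so we may assume $u\le v$.

* $u=0$: then $d=0$.
* $u=1$, $U=\langle x\rangle$: the map $V\to U\wedge V$, $y\mapsto x\wedge y$, is onto with kernel $V\cap\langle x\rangle$, so $d=v-1$ if $U\subseteq V$, and $d=v$ otherwise.
* $u=v=2$ and $U=V$: then $d=1$.
* $u=v=2$ and $U\ne V$: write $U=\langle x,y\rangle$, $V=\langle x,z\rangle$ with $x,y,z$ a basis of $\mathfrak g$. Then $x\wedge z,\ y\wedge x,\ y\wedge z$ lie in $U\wedge V$ and are independent, so $d=3$.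
* $u=2$, $v=3$: the space $U\wedge V$ contains $U\wedge V'$ for a plane $V'\ne U$, so $d=3$.
* $u=v=3$: $d=3$.

Compare $\operatorname{cod}[U,V]=3-d$ with $\operatorname{cod}U+\operatorname{cod}V=6-u-v$. The table shows that $d\ge u+v-3$ in every line, that is,
$$\operatorname{cod}([U,V])\le\operatorname{cod}(U)+\operatorname{cod}(V).\tag{1}$$
Equality means $d=u+v-3$. For $u=0$ this says $v=3$. For $u=1$ it would need $d=v-2$, which never happens. For $u=v=2$ it needs $d=1$, so $U=V$. For $(u,v)=(2,3)$ it would need $d=2$, which does not happen. For $u=v=3$ it holds. So in $\mathfrak{sl}_2$ equality in (1) holds exactly for $U=V=\mathfrak g$, for $\{U,V\}=\{0,\mathfrak g\}$, and for $U=V$ of dimension $2$.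

In characteristic $2$ the estimate is false: there $[h,e]=[h,f]=0$, so $[\mathfrak g,\mathfrak g]=\langle h\rangle$ has codimension $2$, while $\operatorname{cod}\mathfrak g+\operatorname{cod}\mathfrak g=0$. What went wrong is that $\mathfrak{sl}_2$ is then not simple, since $\langle h\rangle$ is an ideal. In characteristic $\ne2$ it is simple. Indeed, let $I$ be an ideal containing $x=ae+bh+cf\neq0$. If $c\neq 0$, then $[e,[e,x]]=-2ce$. If $c=0$ and $b\ne0$, then $[e,x]=-2be$. Otherwise $x=ae$. In all cases $e\in I$, then $h=[e,f]\in I$, then $f\in I$.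

Does (1) hold in every simple Lie algebra of this classical kind, and when is it an equality?

## 2. Chevalley Lie algebras and the codimension estimate

**Definition (Chevalley Lie algebra).** Let $\mathbf G$ be a simple simply connected Chevalley group scheme of rank $l$, with Lie algebra $\mathfrak g_{\mathbb Z}$ over $\mathbb Z$. Let $\mathbb K$ be a field of characteristic $p$, zero or a prime. Then $\mathfrak g=\mathfrak g_{\mathbb Z}\otimes_{\mathbb Z}\overline{\mathbb K}$ is called a Chevalley Lie algebra of rank $l$.

We need the following explicit description. Let $\Phi$ be the (irreducible, reduced) root system, with simple roots $\alpha_1,\dots,\alpha_l$. Then $\mathfrak g_{\mathbb Z}$ has a Chevalley basis $\{e_\alpha\ (\alpha\in\Phi),\ h_1,\dots,h_l\}$. Write $\mathfrak h_{\mathbb Z}$ for the span of the $h_i$ and $h_\alpha=[e_\alpha,e_{-\alpha}]$. Then: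

* $\mathfrak h_{\mathbb Z}$ is commutative, $[h,e_\alpha]=\alpha(h)e_\alpha$, the element $h_\alpha$ is the coroot of $\alpha$, and $h_i=h_{\alpha_i}$. That the simple coroots form a basis of $\mathfrak h_{\mathbb Z}$ is where simple connectedness enters, so $\mathfrak h_{\mathbb Z}$ is the coroot lattice.
* If $\alpha+\beta\in\Phi$, then $[e_\alpha,e_\beta]=N_{\alpha\beta}e_{\alpha+\beta}$ with $N_{\alpha\beta}=\pm(r+1)$, where $r$ is maximal with $\beta-r\alpha\in\Phi$, and $N_{-\alpha,-\beta}=-N_{\alpha\beta}$. If $\alpha+\beta\notin\Phi\cup\{0\}$, then $[e_\alpha,e_\beta]=0$.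
* The operators $D_{\alpha,k}=(\operatorname{ad}e_\alpha)^k/k!$ preserve $\mathfrak g_{\mathbb Z}$, and they vanish for $k>3$.

For example, $\mathfrak{sl}_3$ has $e_{\varepsilon_i-\varepsilon_j}=E_{ij}$ and $h_1=E_{11}-E_{22}$, $h_2=E_{22}-E_{33}$. Here $[E_{12},E_{23}]=E_{13}$, while $[E_{21},E_{32}]=-E_{31}$, in accordance with the sign rule. We write $\mathfrak h=\mathfrak h_{\mathbb Z}\otimes\overline{\mathbb K}$, and $n=\dim\mathfrak g=l+|\Phi|$.

**Definition (good, very good).** A prime $p$ is good if it divides no coefficient of the highest root (written in simple roots). It is very good if it is good and $\mathfrak g$ is simple.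

In type $A_l$, where $\mathfrak g=\mathfrak{sl}_{l+1}$, the highest root is $\alpha_1+\dots+\alpha_l$, so every prime is good. If $p\mid l+1$, the identity matrix has trace $0$ and spans a central ideal, so $p$ is not very good. For $l=1$ the very good primes are exactly the odd ones, by Section 1.

The problem comes from the paper of Inna Capdeboscq, Karina Kirkina and Dmitriy Rumynin, "Subgroup Growth in Some Profinite Chevalley Groups", arXiv:1511.04333 (2015). Let $\mathfrak a$ be a Lie algebra over $\mathbb K$ such that $\mathfrak a\otimes_{\mathbb K}\overline{\mathbb K}$ is a Chevalley Lie algebra of rank $l$, and let the characteristic of $\mathbb K$ be zero or very good. For $l=2$ the estimate (1) is known for all subspaces of $\mathfrak a$, and the conjecture is that it holds for arbitrary $l$. The conjecture is true, as the first theorem says.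

**Theorem 1 (the conjecture).** Let $\mathfrak a$ be a Lie algebra over $\mathbb K$ such that $\mathfrak g=\mathfrak a\otimes_{\mathbb K}\overline{\mathbb K}$ is a Chevalley Lie algebra of any rank and is simple (in particular, this covers $\operatorname{char}\mathbb K$ zero or very good). Then $\operatorname{cod}([U,V])\le\operatorname{cod}(U)+\operatorname{cod}(V)$ for all subspaces $U,V\subseteq\mathfrak a$.

**Theorem 2 (equality cases).** Let $\operatorname{char}\mathbb K$ be zero or very good. More generally, assume $\mathfrak g$ is simple and that $p=0$, or $e=1$, or $p>e$, where $e\in\{1,2,3\}$ is the ratio of squared lengths of long and short roots ($e=1$ if simply laced). Then $\operatorname{cod}([U,V])=\operatorname{cod}(U)+\operatorname{cod}(V)$ if and only if one of the following holds: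

1. $U=V=\mathfrak a$;
2. one of $U,V$ is $0$ and the other is $\mathfrak a$;
3. $l=1$, $U=V$ and $\dim U=2$.

Hence for $l\ge2$, outside (1) and (2), $\operatorname{cod}([U,V])\le\operatorname{cod}(U)+\operatorname{cod}(V)-1$. The constant $-1$ is optimal.

Optimality follows at once from the rest: if $l\geq 2$, $V=\mathfrak a$ and $U$ is a hyperplane, then strictness forces $\operatorname{cod}[U,V]=0=1+0-1$.

Two checks in characteristic $0$, for $\mathbb K$ algebraically closed. First let $U=V=\mathfrak b=\mathfrak h\oplus\bigoplus_{\alpha>0}\mathbb K e_\alpha$, and let $N$ be the number of positive roots. Then $\operatorname{cod}\mathfrak b=N$, and $[\mathfrak b,\mathfrak b]=\bigoplus_{\alpha>0}\mathbb Ke_\alpha$ has codimension $N+l$. So (1) says $l\le N$, which is true. For $l\ge2$ the highest root is not simple, so $N>l$ and the inequality is strict; for $\mathfrak{sl}_3$ it reads $5\le6$. Only in rank one do we get equality.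

Second, let $U$ be a hyperplane and $V=\mathfrak g$. If $[U,\mathfrak g]\ne\mathfrak g$, the nondegenerate Killing form gives $z\ne0$ with $(z,[x,y])=0$ for all $x\in U$, $y\in\mathfrak g$. But $(z,[x,y])$ is an alternating form in $(x,y)$, nonzero because $[\mathfrak g,\mathfrak g]=\mathfrak g$. Its rank is even, hence at least $2$, so its radical has codimension at least $2$ and cannot contain a hyperplane. So $[U,\mathfrak g]=\mathfrak g$.

## 3. Three subspaces and one trilinear form

Put
$$f:\mathfrak g\times\mathfrak g\times\mathfrak g^*\to\overline{\mathbb K},\qquad f(x,y,\xi)=\xi([x,y]).$$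
For $U,V\subseteq\mathfrak g$ and $W\subseteq\mathfrak g^*$ write $f(U,V,W)=0$ if $f$ vanishes on $U\times V\times W$. This says $W\subseteq[U,V]^\perp$, and $\operatorname{cod}[U,V]^\perp=\dim[U,V]=n-\operatorname{cod}[U,V]$. So the estimate (1) for all $U,V$ is the same as the symmetric statement
$$f(U,V,W)=0\ \Longrightarrow\ \operatorname{cod}U+\operatorname{cod}V+\operatorname{cod}W\ge n.\tag{2}$$
Every automorphism of the Lie algebra $\mathfrak g$ preserves $f$, if it acts dually on $\mathfrak g^*$. This suggests forgetting the Lie algebra and keeping only the group.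

**Theorem 3 (invariant forms).** Let $K$ be any field, $\Gamma$ a group, $A_1,\dots,A_m$ irreducible $K\Gamma$-modules of dimensions $n_i\ge1$, and $f:A_1\times\dots\times A_m\to K$ a nonzero $\Gamma$-invariant multilinear form. If $U_i\subseteq A_i$ are subspaces with $f(U_1,\dots,U_m)=0$, then
$$\sum_{i=1}^m\frac{\operatorname{cod}U_i}{n_i}\ge1.$$

For $m=1$, the kernel of $f$ is a proper submodule, hence $0$, so $n_1=1$, $U_1=0$, and the sum is $1$. For $m=2$, the left kernel $\{x:f(x,\cdot)=0\}$ is a proper submodule, since $f(\gamma x,y)=f(x,\gamma^{-1}y)$; hence it is $0$, and likewise the right kernel. So $f$ is a perfect pairing, $n_1=n_2=n$, and $U_2\subseteq U_1^\perp$ gives $\operatorname{cod}U_2\ge\dim U_1=n-\operatorname{cod}U_1$, as claimed.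

Irreducibility is needed. Let $\Gamma$ be trivial and $f(x,y)=x_1y_1$ on $K^2\times K^2$. Then $U_1=\{x_1=0\}$, $U_2=K^2$ satisfy $f(U_1,U_2)=0$, and the sum is $\frac12$.

For $m=3$ one first thinks of freezing one variable to return to $m=2$. Fix $0\ne v\in V$. Then $[U,V]\supseteq[U,v]$, and $\operatorname{ad}v$ has kernel the centralizer $C(v)$, so $\dim[U,v]\ge\dim U-\dim C(v)$ and
$$\operatorname{cod}[U,V]\le\operatorname{cod}U+\dim C(v).$$
This stops short when $\dim C(v)>\operatorname{cod}V$ for all $v$. For $V=\mathfrak g$ it always does, because $v\in C(v)$ makes $\dim C(v)\ge1>0$. For $\mathfrak{sl}_2$, a plane $U$ and $V=\mathfrak g$, a single $v$ gives $\dim[U,v]\le 2$, while $[U,V]$ is $3$-dimensional.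

A second attempt uses the group. Among all null tuples (tuples with $f(U_1,\dots,U_m)=0$) consider one that minimizes the sum in Theorem 3. If there were a canonical minimizer, it would be fixed by $\Gamma$, so each $U_i$ would be $0$ or $A_i$. Since $f\neq 0$, some $U_i$ would be $0$, and the sum would be at least $1$. To get a canonical minimizer one combines two minimizers by sums and intersections. For $m=2$ this works: from null pairs $(U_1,U_2)$, $(U_1',U_2')$ one gets the null pairs $(U_1\cap U_1',U_2+U_2')$ and $(U_1+U_1',U_2\cap U_2')$, whose codimensions have the same total. Hence both are minimizers, and there is one with largest $U_2$. For $m=3$, the triple $(U_1\cap U_1',U_2\cap U_2',U_3+U_3')$ is still null, but its complement $(U_1+U_1',U_2+U_2',U_3\cap U_3')$ need not be: nothing controls $f(u_1,u_2',w)$. In $\mathfrak{sl}_2$, with dual basis $e^*,h^*,f^*$ of $\mathfrak g^*$, the triples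
$$U=V=\langle h,e\rangle,\ W=\langle h^*,f^*\rangle\qquad\text{and}\qquad U'=V'=\langle h,f\rangle,\ W'=\langle h^*,e^*\rangle\tag{3}$$
are null (as $[U,V]=\langle e\rangle$ and $[U',V']=\langle f\rangle$) with codimensions $1,1,1$. But $U+U'=V+V'=\mathfrak g$, $W\cap W'=\langle h^*\rangle$, and $h^*([e,f])=1\neq0$.

The way out is to enlarge the set over which we minimize: replace a subspace $U_i$ by a filtration of $A_i$ with real weights attached. Such objects have midpoints, the quantity to minimize is convex along them, and so a minimizer can be unique. The resulting argument is an elementary form of the Kempf–Rousseau "optimal destabilizing flag" argument.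

## 4. Norms on a vector space

**Definition (norm).** A norm on a $K$-space $A$ is a map $\varphi:A\to\mathbb R\cup\{+\infty\}$ with $\varphi(x)=+\infty\iff x=0$, with $\varphi(cx)=\varphi(x)$ for $c\in K^\times$, and with $\varphi(x+y)\ge\min(\varphi(x),\varphi(y))$. Put $F^s=\{\varphi\ge s\}$ and $F^{>s}=\{\varphi>s\}$; these are subspaces. A basis $(e_j)$ of $A$ is adapted to $\varphi$ if $\varphi(\sum c_je_j)=\min_{c_j\ne0}\varphi(e_j)$ for all $(c_j)\ne0$.

A basis $e=(e_j)$ and reals $a=(a_j)$ define a norm $\varphi_{e,a}(\sum c_je_j)=\min_{c_j\ne0}a_j$, because the support of $x+y$ lies in the union of the supports; $e$ is adapted to it.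

Example. In $K^2$ let $\varphi=1$ on $\langle(1,0)\rangle\setminus0$ and $0$ on all other nonzero vectors; let $\varphi'=1$ on $\langle(1,1)\rangle\setminus0$ and $0$ on all other nonzero vectors. The standard basis is adapted to $\varphi$ but not to $\varphi'$: both basis vectors have $\varphi'$-value $0$ while their sum has value $1$. The basis $(1,0),(1,1)$ is adapted to both.

**Lemma 4.** Let $\varphi$ be a norm on $A\neq 0$.

1. $\varphi$ takes only finitely many finite values.
2. If for each finite value $s$ a set $B_s\subset F^s$ maps bijectively to a basis of $F^s/F^{>s}$, then $B=\bigsqcup_sB_s$ is a basis of $A$ adapted to $\varphi$.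
3. In any adapted basis the value $s$ occurs $\dim F^s/F^{>s}$ times. Hence $\deg\varphi=\sum_j\varphi(e_j)$ and $\|\varphi\|^2=\sum_j\varphi(e_j)^2$ do not depend on the adapted basis $(e_j)$.

*Proof.* (1) If $s_1<\dots<s_k$ are finite values, then $F^{s_{i+1}}\subseteq F^{>s_i}\subsetneq F^{s_i}$, so $F^{s_1}\supsetneq\dots\supsetneq F^{s_k}\ne0$ and $k\le\dim A$.

(2) Let $s_1<\dots<s_k$ be all finite values. Then $F^{s_1}=A$, $F^{>s_i}=F^{s_{i+1}}$ and $F^{>s_k}=0$, so $\sum_s|B_s|=\dim A$. Each $b\in B_s$ has nonzero image in $F^s/F^{>s}$, so $\varphi(b)=s$. Let $x=\sum c_bb$ be a combination with not all $c_b$ zero, and let $s$ be the least $\varphi(b)$ with $c_b\ne0$. Then $x\in F^s$, and modulo $F^{>s}$ it is a nontrivial combination of the image of $B_s$, hence nonzero. So $\varphi(x)=s$. This shows independence and adaptedness.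

(3) Adaptedness says that $F^s$ is the span of the $e_j$ with $\varphi(e_j)\ge s$, and $F^{>s}$ the span of those with $\varphi(e_j)>s$. $\square$

The next lemma lets us move between two norms along a straight line of weights.

**Lemma 5.** Any two norms $\varphi,\varphi'$ on $A$ have a common adapted basis. In particular every norm has an adapted basis.

*Proof.* Let $F,F'$ be the two filtrations. For all $s,t$ choose $B_{s,t}\subset F^s\cap F'^t$ mapping bijectively to a basis of
$$Q_{s,t}=\frac{F^s\cap F'^t}{F^{>s}\cap F'^t+F^s\cap F'^{>t}}.$$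
Fix $s$. On $\operatorname{gr}^s=F^s/F^{>s}$ the filtration $F'$ induces the filtration by the images of the $F^s\cap F'^t$. Its $t$-th graded piece is
$$\frac{F^s\cap F'^t+F^{>s}}{F^s\cap F'^{>t}+F^{>s}}\ \cong\ \frac{F^s\cap F'^t}{(F^s\cap F'^t)\cap(F^s\cap F'^{>t}+F^{>s})}.$$
Since $F^s\cap F'^{>t}\subseteq F^s\cap F'^t$, the modular law turns the last denominator into $F^s\cap F'^{>t}+F^{>s}\cap F'^t$, so the quotient is $Q_{s,t}$. Lifts of bases of all graded pieces of a filtered space form a basis of it, so $\bigsqcup_tB_{s,t}$ maps bijectively to a basis of $\operatorname{gr}^s$. By Lemma 4(2), $\bigsqcup_{s,t}B_{s,t}$ is adapted to $\varphi$. The definition of $Q_{s,t}$ is symmetric in the two filtrations, so the same set is adapted to $\varphi'$. For the last sentence take $\varphi'=\varphi$. $\square$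

## 5. The most destabilizing tuple of norms

Let $K,\Gamma,A_i,n_i,f$ be as in Theorem 3. For a tuple $\boldsymbol\varphi=(\varphi_1,\dots,\varphi_m)$ of norms on $A_1,\dots,A_m$ put
$$M(\boldsymbol\varphi)=\max\Big\{\sum_i\varphi_i(x_i)\ :\ f(x_1,\dots,x_m)\ne0\Big\}.$$
If $f(x_1,\dots,x_m)\ne0$, all $x_i$ are nonzero, so the sums are finite; they take finitely many values by Lemma 4(1), and $f\ne0$, so the maximum exists.

How do subspaces enter? Suppose $f(U_1,\dots,U_m)=0$ and put $c_i=\operatorname{cod}U_i$. Define
$$\varphi_i(x)=\frac{c_i}{n_i}\ \ (0\ne x\in U_i),\qquad \varphi_i(x)=\frac{c_i}{n_i}-1\ \ (x\notin U_i),\qquad \varphi_i(0)=+\infty.\tag{4}$$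
This is a norm: a basis of $U_i$ extended to one of $A_i$ is adapted. It has $\deg\varphi_i=n_i\cdot\frac{c_i}{n_i}-c_i=0$. If $f(x_1,\dots,x_m)\ne0$, some $x_i\notin U_i$, so $\sum_i\varphi_i(x_i)\le\sum_ic_i/n_i-1$. Thus
$$M(\boldsymbol\varphi)\le\sum_i\frac{c_i}{n_i}-1,\tag{5}$$
and a counterexample to Theorem 3 would give norms of degree $0$ with $M<0$. In the reducible example of Section 3, $\varphi_1$ is $\frac12$ on $U_1\setminus 0$ and $-\frac12$ off $U_1$, $\varphi_2$ is $0$ on nonzero vectors, and $M=-\frac12$. So Theorem 3 follows from the next statement.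

**Proposition 6.** If $\deg\varphi_i=0$ for all $i$, then $M(\boldsymbol\varphi)\ge0$.

**Step 1: compute $M$ in bases.** The purpose is to make $M$ a function of finitely many real weights. Let $\mathbf e=(e_1,\dots,e_m)$, where $e_i=(e_{i,j})_j$ is a basis of $A_i$ adapted to $\varphi_i$. Put $a_{i,j}=\varphi_i(e_{i,j})$ and
$$S(\mathbf e)=\{(j_1,\dots,j_m):f(e_{1,j_1},\dots,e_{m,j_m})\ne0\}.$$
This set is nonempty since $f\ne0$. For nonempty $S$ define
$$M_S(a)=\max_{(j_1,\dots,j_m)\in S}\ \sum_ia_{i,j_i}.$$
Then
$$M(\boldsymbol\varphi)=M_{S(\mathbf e)}(a).\tag{6}$$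
The inequality $\ge$ is clear: insert basis vectors. For $\le$, let $f(x_1,\dots,x_m)\ne0$ and expand each $x_i$ in the basis $e_i$. Some term of the expansion is nonzero, so there is $(j_1,\dots,j_m)\in S(\mathbf e)$ such that $e_{i,j_i}$ occurs in $x_i$ with nonzero coefficient for every $i$. By adaptedness $\varphi_i(x_i)\le\varphi_i(e_{i,j_i})=a_{i,j_i}$, and summing gives $\sum_i\varphi_i(x_i)\le M_{S(\mathbf e)}(a)$.

As a maximum of finitely many linear functions, $M_S$ is continuous and convex, and $M_S(ca)=cM_S(a)$ for $c\ge0$.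

**Step 2: normalize a supposed counterexample.** Suppose the proposition fails for some $\boldsymbol\varphi$. Not all $\varphi_i$ vanish identically on nonzero vectors, otherwise $M=0$. Hence $\sum_i\|\varphi_i\|^2>0$. Multiplying all $\varphi_i$ by one positive constant multiplies $M$ by it and keeps the degrees $0$. So, with
$$\mathcal N=\Big\{\boldsymbol\varphi:\ \deg\varphi_i=0\text{ for all }i,\ \sum_i\|\varphi_i\|^2=1\Big\},$$
some $\boldsymbol\varphi\in\mathcal N$ has $M(\boldsymbol\varphi)<0$.

**Step 3: the minimum of $M$ on $\mathcal N$ is attained.** Let $\Sigma$ be the compact set of all $a=(a_{i,j})\in\mathbb R^{n_1+\dots+n_m}$ with $|a|=1$ and $\sum_ja_{i,j}=0$ for each $i$. By Lemmas 4 and 5, $\mathcal N$ consists of the tuples $(\varphi_{e_i,a_i})_i$ with $\mathbf e$ any tuple of bases and $a\in\Sigma$. By (6),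
$$\inf_{\mathcal N}M=\min_S\ \min_{a\in\Sigma}M_S(a),$$
where $S$ runs over the sets that occur as $S(\mathbf e)$. There are infinitely many tuples of bases over an infinite field, but only finitely many subsets $S$ of a finite index set, and each inner minimum exists by compactness. So the infimum is attained. Call it $-\delta$; by Step 2, $\delta>0$.

**Step 4: the minimizer is unique.** Here we use that the minimum is negative. Let $\boldsymbol\varphi,\boldsymbol\varphi'\in\mathcal N$ be minimizers. By Lemma 5 choose for each $i$ a basis $e_i$ adapted to both $\varphi_i$ and $\varphi_i'$. Let $S=S(\mathbf e)$, and let $a,a'\in\Sigma$ be the two weight vectors, so $M_S(a)=M_S(a')=-\delta$. Suppose $a\ne a'$ and put $b=(a+a')/2$. Two distinct points of the unit sphere have a midpoint of length $|b|<1$. By convexity $M_S(b)\le-\delta<0=M_S(0)$, so $b\ne0$. The vector $b/|b|$ lies in $\Sigma$, since the conditions $\sum_ja_{i,j}=0$ are linear. By homogeneity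
$$M_S(b/|b|)\le-\delta/|b|<-\delta.$$
But $M_S(b/|b|)$ is the value of $M$ at the element $(\varphi_{e_i,\,b_i/|b|})_i$ of $\mathcal N$, so it is at least $-\delta$. This contradiction shows $a=a'$, hence $\boldsymbol\varphi=\boldsymbol\varphi'$.

**Step 5: invariance ends the argument.** Let $\boldsymbol\varphi$ be the minimizer and $\gamma\in\Gamma$. The tuple $(\varphi_i\circ\gamma^{-1})_i$ has the same degrees and norms, because $\gamma$ carries adapted bases to adapted bases with the same values. It has the same $M$, because $f(x_1,\dots,x_m)\ne0$ if and only if $f(\gamma^{-1}x_1,\dots,\gamma^{-1}x_m)\ne0$. So it is also a minimizer in $\mathcal N$, and by Step 4 it equals $\boldsymbol\varphi$. Hence every subspace $\{\varphi_i\ge t\}$ is $\Gamma$-stable, so it is $0$ or $A_i$ by irreducibility. Therefore $\varphi_i$ is constant on $A_i\setminus0$, and $\deg\varphi_i=0$ makes the constant $0$. This contradicts $\sum_i\|\varphi_i\|^2=1$. Proposition 6 is proved. $\square$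

**Proof of Theorem 3.** Apply Proposition 6 to the norms (4). By (5), $0\le M(\boldsymbol\varphi)\le\sum_ic_i/n_i-1$. $\blacksquare$

It is instructive to see what the midpoint does for the two triples in (3), where sums and intersections failed. In the common adapted bases $(e,h,f)$ and $(e^*,h^*,f^*)$ the weights (4) of the first triple are $(\frac13,\frac13,-\frac23)$ for $U$ and for $V$ and $(-\frac23,\frac13,\frac13)$ for $W$. Those of the second triple are $(-\frac23,\frac13,\frac13)$, $(-\frac23,\frac13,\frac13)$, $(\frac13,\frac13,-\frac23)$. All three midpoints are $(-\frac16,\frac13,-\frac16)$. The form is nonzero on basis triples of the types $(h,e,e^*)$, $(h,f,f^*)$, $(e,f,h^*)$ and those with the first two entries exchanged, and each has total weight $\frac13-\frac16-\frac16=0$. So $M=0$ at the midpoint, as convexity and Proposition 6 require.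

## 6. Chevalley automorphisms and the inequality

**Proof of Theorem 1.** **Step 1: pass to the algebraic closure.** Since $[U,V]\otimes\overline{\mathbb K}=[U\otimes\overline{\mathbb K},V\otimes\overline{\mathbb K}]$ and codimensions do not change under field extension, we may assume $\mathbb K=\overline{\mathbb K}$ and $\mathfrak a=\mathfrak g$. For the parenthesis in the statement: $\mathfrak g$ is simple by definition in very good characteristic, and in characteristic $0$ because $\Phi$ is irreducible.

**Step 2: produce a group of automorphisms.** For $\alpha\in\Phi$ put $x_\alpha(t)=\sum_kt^kD_{\alpha,k}$, acting on $\mathfrak g_{\mathbb Z}\otimes\mathbb Z[t]$; the sum stops at $k=3$. Over $\mathbb Q[t]$ this operator is the exponential of the nilpotent derivation $t\operatorname{ad}e_\alpha$, so it preserves brackets and has inverse $x_\alpha(-t)$. It is therefore an automorphism of the Lie algebra $\mathfrak g_{\mathbb Z}\otimes\mathbb Z[t]$. Specializing $t$ to elements of $\overline{\mathbb K}$ gives automorphisms $x_\alpha(t)$ of $\mathfrak g$ for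 all $\alpha\in\Phi$, $t\in\overline{\mathbb K}$, in any characteristic. Let $\Gamma$ be the group they generate.

**Step 3: $\mathfrak g$ is an irreducible $\Gamma$-module.** Let $N\subseteq\mathfrak g$ be a $\Gamma$-stable subspace, $x\in N$, and $\lambda$ a linear functional vanishing on $N$. The polynomial $\sum_kt^k\lambda(D_{\alpha,k}x)=\lambda(x_\alpha(t)x)$ vanishes for all $t$ in the infinite field $\overline{\mathbb K}$, so all its coefficients vanish. The coefficient of $t$ gives $\lambda([e_\alpha,x])=0$. As $\lambda$ was arbitrary, $[e_\alpha,N]\subseteq N$ for all $\alpha$. The set $\{y:[y,N]\subseteq N\}$ is a subalgebra containing all $e_\alpha$. These generate $\mathfrak g$, since $h_i=[e_{\alpha_i},e_{-\alpha_i}]$. So $N$ is an ideal, hence $0$ or $\mathfrak g$. The dual module $\mathfrak g^*$ is then irreducible too, because annihilators exchange the submodules of $\mathfrak g$ and $\mathfrak g^*$.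

**Step 4: apply Theorem 3.** Take $m=3$, $A_1=A_2=\mathfrak g$, $A_3=\mathfrak g^*$, and $f(x,y,\xi)=\xi([x,y])$. It is $\Gamma$-invariant, because $(\gamma\xi)([\gamma x,\gamma y])=\xi(\gamma^{-1}\gamma[x,y])=\xi([x,y])$. It is nonzero, because $[e_{\alpha_i},e_{-\alpha_i}]=h_i\ne0$. Put $U_1=U$, $U_2=V$, $U_3=[U,V]^\perp$. Then $f(U_1,U_2,U_3)=0$ and $\operatorname{cod}U_3=n-\operatorname{cod}[U,V]$. All $n_i$ equal $n$, so Theorem 3 multiplied by $n$ reads
$$\operatorname{cod}U+\operatorname{cod}V+n-\operatorname{cod}[U,V]\ge n,$$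
which is (1). $\blacksquare$

## 7. Equality: the hypotheses and the passage to torus-stable triples

The argument of Section 5 does not by itself describe the equality cases. For an equality triple, (5) and Proposition 6 give $M=0$, and the uniqueness step used $M<0$ in an essential way: rescaling $b$ to $b/|b|$ gains nothing when $M_S(b)=0$. Uniqueness really fails there, since (3) shows two equality triples in $\mathfrak{sl}_2$. For Theorem 2 we degenerate to torus-stable subspaces and count roots with suitable weights.

**Step 1: the hypotheses.** We check that "zero or very good" falls under the more general assumption. Let $p$ be very good. For types $B,C,F_4$ we have $e=2$, and the highest root has a coefficient $2$, so $p\ne2$ and $p>e$. For $G_2$ we have $e=3$, and the coefficients are $3,2$, so $p\ge5>e$. All other types have $e=1$.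

From now on we assume the general hypothesis of Theorem 2. As in Section 6 we may take $\mathbb K=\overline{\mathbb K}$, $\mathfrak a=\mathfrak g$, because conditions (1)–(3) hold before base change if and only if they hold after it.

**Step 2: what the hypothesis gives.** Two facts are needed later.

First, the Cartan matrix $(\alpha_j(h_i))$ is invertible over $\overline{\mathbb K}$. Otherwise some $0\ne h\in\mathfrak h$ is killed by all simple roots, hence by all roots, so $h$ is central; this contradicts simplicity.

Second, if $\alpha,\beta,\alpha+\beta\in\Phi$, then $N_{\alpha\beta}\ne0$ in $\overline{\mathbb K}$. Indeed, let $\beta-r\alpha,\dots,\beta+q\alpha$ be the $\alpha$-string through $\beta$, and $\delta=\beta-r\alpha$. Then $\delta(h_\alpha)=-(r+q)$. For the non-proportional roots $\delta,\alpha$ the product $\delta(h_\alpha)\,\alpha(h_\delta)$ is at most $3$. So if $r+q\ge2$, then $\alpha(h_\delta)=-1$, and $r+q$ is the ratio of the squared lengths of $\delta$ and $\alpha$. Hence $r+q\le e$ in every case. Since $q\ge1$, we get $|N_{\alpha\beta}|=r+1\in\{1,\dots,e\}$,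 which is nonzero in $\overline{\mathbb K}$ because $p=0$, or $e=1$, or $p>e$. The same reasoning on Cartan integers shows that for adjacent nodes $i,j$ of the Dynkin diagram $-\alpha_i(h_j)\in\{1,\dots,e\}$ is nonzero in $\overline{\mathbb K}$.

**Step 3: the easy direction and rank one.** If $l=1$, then $\mathfrak g=\mathfrak{sl}_2$ and $p\ne2$, since the Cartan matrix is $(2)$. Section 1 proves Theorem 2 in this case. In any rank, (1) and (2) give equality, since $[\mathfrak g,\mathfrak g]=\mathfrak g$ and $[0,\mathfrak g]=0$. From now on $l\ge2$.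

**Step 4: restate equality symmetrically.** Suppose $\operatorname{cod}[U,V]=\operatorname{cod}U+\operatorname{cod}V$ and put $W=[U,V]^\perp$. Then $f(U,V,W)=0$, and $\operatorname{cod}W=n-\operatorname{cod}[U,V]$ gives $\operatorname{cod}U+\operatorname{cod}V+\operatorname{cod}W=n$. So it suffices to prove, for $l\ge2$:

**Proposition 7.** If $f(U,V,W)=0$ and $\operatorname{cod}U+\operatorname{cod}V+\operatorname{cod}W=n$, then
$$(\dim U,\dim V,\dim W)\in\{(n,n,0),\ (n,0,n),\ (0,n,n)\}.$$

The first possibility is case (1) of Theorem 2, and the other two are case (2).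

**Step 5: degenerate to torus-stable triples.** Only dimensions appear in Proposition 7, so we may replace the triple by a simpler one of the same dimensions. Let $P$ be the weight lattice and $T=\operatorname{Hom}(P,\overline{\mathbb K}^\times)$, a torus. It acts on $\mathfrak g$ by automorphisms, $te_\alpha=\alpha(t)e_\alpha$ and $t|_{\mathfrak h}=\mathrm{id}$, and dually on $\mathfrak g^*$, so it preserves $f$. The triples of given dimensions with $f(U,V,W)=0$ form a closed $T$-stable subset of a product of three Grassmannians, hence a projective variety. It is nonempty by assumption. By Borel's fixed point theorem for connected solvable groups (Borel, *Linear Algebraic Groups*, Thm. 10.4), there is a $T$-fixed triple in it. (If the variety is reducible, apply the theorem to an irreducible component, which the connected group $T$ stabilizes.) So it suffices to prove Proposition 7 for $T$-stable $U,V,W$.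

**Step 6: coordinates for $T$-stable triples.** Distinct elements of $P$ are distinct characters of $T$: if $0\ne\lambda=\sum n_i\omega_i$ in a basis $(\omega_i)$ of $P$ with, say, $n_1\ne0$, choose $z\in\overline{\mathbb K}^\times$ with $z^{n_1}\ne1$, and $t$ with $t(\omega_1)=z$ and $t(\omega_i)=1$ for $i\ne1$. So the weight spaces of $T$ on $\mathfrak g$ are $\mathfrak h$ and the lines $\overline{\mathbb K}e_\alpha$, and a $T$-stable subspace is the sum of its intersections with them. Thus
$$U=U_0\oplus\bigoplus(\text{some }\overline{\mathbb K}e_\alpha),\quad V=V_0\oplus\bigoplus(\text{some }\overline{\mathbb K}e_\alpha),\quad W=W_0\oplus\bigoplus(\text{some }\overline{\mathbb K}\xi_\alpha)$$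
with $U_0,V_0\subseteq\mathfrak h$ and $W_0\subseteq\mathfrak h^*$. Here $\xi_\alpha=e_{-\alpha}^*$ in the dual basis, which has weight $\alpha$, and $\mathfrak h^*\subset\mathfrak g^*$ consists of the functionals vanishing on all $e_\alpha$. Let $u_\alpha=0$ if $e_\alpha\in U$ and $u_\alpha=1$ otherwise; define $v_\alpha$ in the same way for $e_\alpha,V$ and $w_\alpha$ for $\xi_\alpha,W$. Let $a=\operatorname{cod}_{\mathfrak h}U_0$, $b=\operatorname{cod}_{\mathfrak h}V_0$, $c=\operatorname{cod}_{\mathfrak h^*}W_0$. Then
$$\tau:=\operatorname{cod}U+\operatorname{cod}V+\operatorname{cod}W=\sum_{\alpha\in\Phi}(u_\alpha+v_\alpha+w_\alpha)+a+b+c.\tag{7}$$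

**Step 7: write out $f(U,V,W)=0$.** Let $\bar\beta\in\mathfrak h^*$ be the linear function $h\mapsto\beta(h)$. The nonzero values of $f$ on weight vectors come in four types.

* If $\alpha+\beta+\gamma=0$ in $\Phi$, then $f(e_\alpha,e_\beta,\xi_\gamma)=N_{\alpha\beta}\ne0$ by Step 2. So
$$u_\alpha+v_\beta+w_\gamma\ge1\qquad(\alpha+\beta+\gamma=0).\tag{8}$$
* $f(h,e_\beta,\xi_{-\beta})=\beta(h)$. So $U_0\subseteq\ker\bar\beta$ for all $\beta\in R_U:=\{\beta:v_\beta=w_{-\beta}=0\}$.
* $f(e_\beta,h,\xi_{-\beta})=-\beta(h)$. So $V_0\subseteq\ker\bar\beta$ for all $\beta\in R_V:=\{\beta:u_\beta=w_{-\beta}=0\}$.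
* $f(e_\beta,e_{-\beta},\xi)=\xi(h_\beta)$ for $\xi\in\mathfrak h^*$. So $W_0\subseteq h_\beta^\perp$ for all $\beta\in R_W:=\{\beta:u_\beta=v_{-\beta}=0\}$.

Consequently
$$a\ge\dim\langle\bar\beta:\beta\in R_U\rangle,\quad b\ge\dim\langle\bar\beta:\beta\in R_V\rangle,\quad c\ge\dim\langle h_\beta:\beta\in R_W\rangle.\tag{9}$$
Let $q_U,q_V,q_W$ be the indicator functions of $R_U,R_V,R_W$ on $\Phi$. By definition of these sets, for every $\beta\in\Phi$,
$$q_U(\beta)+v_\beta+w_{-\beta}\ge1,\quad q_V(\beta)+u_\beta+w_{-\beta}\ge1,\quad q_W(\beta)+u_\beta+v_{-\beta}\ge1.\tag{10}$$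

We want to conclude $\tau\ge n$ by a positive linear combination of (8) and (10), and to read off when it is an equality. This needs two ingredients: weights for (8) and (10) under which everything adds up to a multiple of (7), and a lower bound for the dimensions in (9) by weighted numbers of roots. Section 8 supplies the first, Section 9 the second.

## 8. Weights from the Casimir operator

Here we work over $\mathbb C$, and only integers and real numbers will be carried over. Let $\mathfrak g_{\mathbb C}=\mathfrak g_{\mathbb Z}\otimes\mathbb C$, with an invariant form $(\cdot,\cdot)$ that is a positive multiple of the Killing form. Define $t_\alpha\in\mathfrak h_{\mathbb C}$ by $(t_\alpha,h)=\alpha(h)$; then $(\alpha,\beta):=(t_\alpha,t_\beta)$ gives an inner product on the real span of $\Phi$. The standard relations are $h_\alpha=2t_\alpha/(\alpha,\alpha)$ and, since $h_\alpha=[e_\alpha,e_{-\alpha}]=(e_\alpha,e_{-\alpha})t_\alpha$, also $(e_\alpha,e_{-\alpha})=2/(\alpha,\alpha)$. So the vector dual to $e_\beta$ is $\frac{(\beta,\beta)}2e_{-\beta}$. With dual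 bases $z_i,z^i$ of $\mathfrak h_{\mathbb C}$, the Casimir operator is
$$\Omega=\sum_i\operatorname{ad}z_i\operatorname{ad}z^i+\sum_{\beta\in\Phi}\frac{(\beta,\beta)}2\operatorname{ad}e_{-\beta}\operatorname{ad}e_\beta .$$
It commutes with $\operatorname{ad}\mathfrak g_{\mathbb C}$, and $\mathfrak g_{\mathbb C}$ is simple, so $\Omega$ is a scalar $\mu$ by Schur's lemma.

**Lemma 8.** For $\alpha+\beta+\gamma=0$ in $\Phi$ put
$$c_{\alpha\beta\gamma}=\frac{(\alpha,\alpha)(\beta,\beta)}{2(\gamma,\gamma)}N_{\alpha\beta}^2 .$$
These numbers are positive and symmetric in $\alpha,\beta,\gamma$, and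
$$2(\alpha,\alpha)+\sum_{(\beta,\gamma):\ \alpha+\beta+\gamma=0}c_{\alpha\beta\gamma}=\mu\qquad(\alpha\in\Phi),\tag{11}$$
$$\sum_{\beta\in\Phi}(\beta,\beta)=\mu l.\tag{12}$$

*Proof.* *Symmetry.* We have $([e_\alpha,e_\beta],e_\gamma)=N_{\alpha\beta}(e_{-\gamma},e_\gamma)=2N_{\alpha\beta}/(\gamma,\gamma)$. The trilinear form $([x,y],z)$ is alternating, so the square of this number does not depend on the order of the three root vectors. Since
$$c_{\alpha\beta\gamma}=\tfrac12(\alpha,\alpha)(\beta,\beta)(\gamma,\gamma)\Big(\frac{N_{\alpha\beta}}{(\gamma,\gamma)}\Big)^2,$$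
it is symmetric. It is positive because $N_{\alpha\beta}\ne0$ in $\mathbb C$.

*Equation (11).* Apply $\Omega$ to $e_\alpha$. The first sum contributes $\sum_i\alpha(z_i)\alpha(z^i)=(\alpha,\alpha)$. The term $\beta=-\alpha$ contributes
$$\tfrac{(\alpha,\alpha)}2[e_\alpha,[e_{-\alpha},e_\alpha]]=\tfrac{(\alpha,\alpha)}2[e_\alpha,-h_\alpha]=(\alpha,\alpha)e_\alpha .$$
The term $\beta=\alpha$ contributes $0$, and so does every $\beta$ with $\alpha+\beta\notin\Phi\cup\{0\}$. Let $\alpha+\beta=-\gamma\in\Phi$. The vector $[e_{-\beta},[e_\beta,e_\alpha]]$ is a multiple of $e_\alpha$, and its coefficient is found by pairing with $e_{-\alpha}$ and multiplying by $\frac{(\alpha,\alpha)}2$. So this $\beta$ contributes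
$$\frac{(\beta,\beta)}2\cdot\frac{(\alpha,\alpha)}2\big([e_{-\beta},[e_\beta,e_\alpha]],e_{-\alpha}\big)=-\frac{(\alpha,\alpha)(\beta,\beta)}4\big([e_\beta,e_\alpha],[e_{-\beta},e_{-\alpha}]\big)$$
by invariance. Now $[e_\beta,e_\alpha]=N_{\beta\alpha}e_{-\gamma}$ and $[e_{-\beta},e_{-\alpha}]=-N_{\beta\alpha}e_{\gamma}$, so the pairing on the right is $-N_{\alpha\beta}^2\cdot\frac2{(\gamma,\gamma)}$, and the contribution is $c_{\alpha\beta\gamma}$. Adding everything gives (11).

*Equation (12).* Apply $\Omega$ to $h\in\mathfrak h_{\mathbb C}$. The first sum gives $0$, and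
$$\mu h=\sum_\beta\frac{(\beta,\beta)}2[e_{-\beta},[e_\beta,h]]=\sum_\beta\frac{(\beta,\beta)}2\beta(h)h_\beta=\sum_\beta\beta(h)t_\beta .$$
The map $h\mapsto\beta(h)t_\beta$ has trace $\beta(t_\beta)=(\beta,\beta)$, so taking traces on $\mathfrak h_{\mathbb C}$ gives (12). $\square$

For $\mathfrak{sl}_3$ with $(\alpha,\alpha)=2$: (12) says $12=2\mu$, so $\mu=6$. Each $c_{\alpha\beta\gamma}$ is $\frac{2\cdot2}{2\cdot2}\cdot1=1$, each $\alpha$ has two partners $\beta$ with $\alpha+\beta\in\Phi$, and (11) reads $4+2=6$.

## 9. How many roots a subspace can contain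

**Lemma 9.** Let $\Psi$ be an irreducible (reduced) root system with Weyl group $\mathcal W$, $k:\Psi\to\mathbb R_{>0}$ a $\mathcal W$-invariant function, and $k(R)=\sum_{\alpha\in R}k(\alpha)$ for $R\subseteq\Psi$. Let $X$ be an irreducible $\mathcal W$-module of dimension $l\ge1$ over a field, with nonzero vectors $x_\alpha$ $(\alpha\in\Psi)$ such that $x_{w\alpha}=wx_\alpha$, $x_{-\alpha}=-x_\alpha$, and $x_{\alpha+\beta}=x_\alpha+x_\beta$ whenever $\alpha,\beta,\alpha+\beta\in\Psi$. Then for every $R\subseteq\Psi$
$$k(R)\le\frac{k(\Psi)}l\dim\langle x_\alpha:\alpha\in R\rangle,$$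
with equality only if $R=\emptyset$ or $R=\Psi$.

For instance, in type $A_2$ over $\mathbb C$ with $k\equiv2$ and $R=\{\pm\alpha\}$, it says $4\le\frac{12}2\cdot1=6$.

*Proof.* **Step 1: an excess function that can be uncrossed.** Sums and intersections, which failed for triples in Section 3, do work for this problem. For a subspace $N\subseteq X$ let
$$\Psi_N=\{\alpha:x_\alpha\in N\},\qquad d(N)=k(\Psi_N)-\frac{k(\Psi)}l\dim N.$$
Since $\Psi_{N\cap N'}=\Psi_N\cap\Psi_{N'}$ and $\Psi_{N+N'}\supseteq\Psi_N\cup\Psi_{N'}$, and dimensions of sum and intersection add up to $\dim N+\dim N'$,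
$$d(N+N')+d(N\cap N')\ge d(N)+d(N'),\tag{13}$$
and equality in (13) forces $\Psi_{N+N'}=\Psi_N\cup\Psi_{N'}$, because $k>0$.

**Step 2: the inequality.** The function $d$ takes finitely many values, so it has a maximum. If $N,N'$ are maximizers, (13) shows that $N+N'$ and $N\cap N'$ are maximizers too. So there is a largest maximizer. As $\Psi_{wN}=w\Psi_N$ and $k$ is $\mathcal W$-invariant, $d(wN)=d(N)$. So the largest maximizer is $\mathcal W$-stable, hence $0$ or $X$. Now $d(0)=0$, because all $x_\alpha\ne0$, and $d(X)=k(\Psi)-k(\Psi)=0$. Hence $d\le0$. For $N=\langle x_\alpha:\alpha\in R\rangle$ we have $R\subseteq\Psi_N$, so $k(R)\le k(\Psi_N)\le\frac{k(\Psi)}l\dim N$.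

**Step 3: what equality means.** If equality holds for $R$, then $k(R)=k(\Psi_N)$ and $k>0$ give $R=\Psi_N$, and $d(N)=0$. If $N=0$, then $R=\emptyset$, and if $N=X$, then $R=\Psi$. So it remains to exclude subspaces $N\ne0,X$ with $d(N)=0$. Call $N$ tight if $d(N)=0$. Tight subspaces are exactly the maximizers of $d$, so they are closed under sums and intersections.

**Step 4: a tight subspace would decompose $\Psi$.** Suppose there is a tight $N\ne0,X$, and choose one of minimal positive dimension. All its translates $wN$ are tight, and by irreducibility they span $X$. Put $N_1=S_1=N$. While $S_i\ne X$, choose a translate $N_{i+1}\not\subseteq S_i$. Then $S_i\cap N_{i+1}$ is tight and properly contained in $N_{i+1}$, so by minimality it is $0$. Put $S_{i+1}=S_i\oplus N_{i+1}$, which is again tight. All four terms of (13) for $S_i,N_{i+1}$ are $0$, so $\Psi_{S_{i+1}}=\Psi_{S_i}\cup\Psi_{N_{i+1}}$, and the union is disjoint because $\Psi_{S_i\cap N_{i+1}}=\Psi_0=\emptyset$. At the end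
$$X=\bigoplus_{i\le s}N_i,\qquad\Psi=\bigsqcup_{i\le s}\Psi_{N_i},\qquad s\ge2,$$
and every $\Psi_{N_i}$ is nonempty, since $k(\Psi_{N_i})=\frac{k(\Psi)}l\dim N_i>0$.

**Step 5: the pieces are orthogonal.** Let $\alpha\in\Psi_{N_i}$, $\beta\in\Psi_{N_j}$, $i\ne j$. As $x_{\pm\alpha}=\pm x_\alpha\in N_i$ and $N_i\cap N_j=0$, we have $\beta\ne\pm\alpha$. If $(\alpha,\beta)\ne0$, replace $\beta$ by $-\beta\in\Psi_{N_j}$ if necessary to get $(\alpha,\beta)<0$; then $\alpha+\beta\in\Psi$. But $x_{\alpha+\beta}=x_\alpha+x_\beta$ has two nonzero components in $\bigoplus N_k$, so it lies in no $N_k$, which contradicts $\Psi=\bigsqcup\Psi_{N_k}$. Hence the sets $\Psi_{N_i}$ are mutually orthogonal, contradicting the irreducibility of $\Psi$. $\square$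

**Lemma 10.** Under the hypotheses of Theorem 2, Lemma 9 applies to $\Psi=\Phi$, $X=\mathfrak h^*$, $x_\alpha=\bar\alpha$, and to $\Psi=\Phi^\vee$, $X=\mathfrak h$, $x_{\alpha^\vee}=h_\alpha$, where $\mathcal W$ acts by reduction of its action on the weight lattice and on the coroot lattice.

*Proof.* As $\mathfrak h_{\mathbb Z}$ is the coroot lattice, $\mathfrak h$ and $\mathfrak h^*$ are the reductions of the coroot lattice and the weight lattice. The modules $\mathfrak h$ and $\mathfrak h^*$ are dual to each other, and $s_iy=y-y(h_i)\bar\alpha_i$ for $y\in\mathfrak h^*$. Equivariance, sign and additivity hold in the lattices, hence after reduction.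

*Nonzero vectors.* The $\bar\alpha_i$ form a basis of $\mathfrak h^*$, because the Cartan matrix is invertible (Section 7, Step 2), and the $h_i$ form a basis of $\mathfrak h$. Every root is $\mathcal W$-conjugate to a simple root, so all $\bar\alpha$ and all $h_\alpha$ are nonzero.

*Irreducibility.* Let $N\subseteq\mathfrak h^*$ be $\mathcal W$-stable and $0\ne y\in N$. Then $y(h_i)\ne0$ for some $i$, and $y-s_iy=y(h_i)\bar\alpha_i$ gives $\bar\alpha_i\in N$. If $j$ is adjacent to $i$ in the Dynkin diagram, then $\bar\alpha_i-s_j\bar\alpha_i=\alpha_i(h_j)\bar\alpha_j$ with $\alpha_i(h_j)\ne0$ in $\overline{\mathbb K}$ (Section 7, Step 2), so $\bar\alpha_j\in N$. The diagram is connected, so $N$ contains all $\bar\alpha_j$ and $N=\mathfrak h^*$. The dual module $\mathfrak h$ is then irreducible as well. $\square$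

## 10. Counting roots with weights

We now prove Proposition 7 for a $T$-stable triple, in the notation of Section 7, Steps 6 and 7, with $l\ge2$.

**Step 1: bound $a,b,c$ from below.** Use Lemma 9 with $k(\beta)=(\beta,\beta)$ on $\Phi$, and with $k(\beta^\vee)=(\beta,\beta)$ on $\Phi^\vee$. In both cases $k(\Psi)/l=\mu$ by (12). Together with (9) this gives
$$\mu a\ge\sum_\beta(\beta,\beta)q_U(\beta),\quad\mu b\ge\sum_\beta(\beta,\beta)q_V(\beta),\quad\mu c\ge\sum_\beta(\beta,\beta)q_W(\beta).\tag{14}$$

**Step 2: add everything up.** The goal is $\tau\ge n$ with explicit slack. Multiply (11) by $u_\alpha$ and sum over $\alpha$; do the same with $v$ and $w$, and use the symmetry of $c_{\alpha\beta\gamma}$ to attach $v$ to the second index and $w$ to the third: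
$$\mu\sum_\alpha(u_\alpha+v_\alpha+w_\alpha)=2\sum_\beta(\beta,\beta)(u_\beta+v_\beta+w_\beta)+\sum_{\alpha+\beta+\gamma=0}c_{\alpha\beta\gamma}(u_\alpha+v_\beta+w_\gamma).$$
The last sum is over ordered triples in $\Phi$. Since $(\beta,\beta)=(-\beta,-\beta)$, we may replace an index $\beta$ by $-\beta$ in the first sum on the right, so that sum equals
$$\sum_\beta(\beta,\beta)\big[(v_\beta+w_{-\beta})+(u_\beta+w_{-\beta})+(u_\beta+v_{-\beta})\big].$$
Add $\mu(a+b+c)$ and use (7) and (14), then (10) and (8):
$$\begin{aligned}\mu\tau\ \ge\ &\sum_\beta(\beta,\beta)\Big[(q_U(\beta)+v_\beta+w_{-\beta})+(q_V(\beta)+u_\beta+w_{-\beta})+(q_W(\beta)+u_\beta+v_{-\beta})\Big]\\&+\sum_{\alpha+\beta+\gamma=0}c_{\alpha\beta\gamma}(u_\alpha+v_\beta+w_\gamma)\\ \ge\ &3\sum_\beta(\beta,\beta)+\sum_{\alpha+\beta+\gamma=0}c_{\alpha\beta\gamma}.\end{aligned}$$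
Summing (11) over $\alpha\in\Phi$ gives $\sum_{\alpha+\beta+\gamma=0}c_{\alpha\beta\gamma}=\mu|\Phi|-2\sum_\beta(\beta,\beta)$. So the last line equals $\sum_\beta(\beta,\beta)+\mu|\Phi|=\mu l+\mu|\Phi|=\mu n$ by (12). As $\mu>0$, we get $\tau\ge n$. (For $\mathfrak{sl}_3$ the last line is $3\cdot12+12=48=6\cdot8$.)

**Step 3: extract the equalities.** Proposition 7 assumes $\tau=n$. Then every inequality used is an equality, as all weights $(\beta,\beta)$ and $c_{\alpha\beta\gamma}$ are positive:

* (14) and (9) are equalities. By Lemma 9 each of $R_U,R_V,R_W$ is $\emptyset$ or $\Phi$, and correspondingly each of $a,b,c$ is $0$ or $l$.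
* (10) consists of equalities for all $\beta$.
* $u_\alpha+v_\beta+w_\gamma=1$ for all $\alpha+\beta+\gamma=0$ in $\Phi$. Such triples exist, since $l\ge2$ and $\Phi$ is irreducible.

**Step 4: case $R_U=\Phi$.** Then $v\equiv w\equiv0$, and (10) gives $q_V(\beta)+u_\beta=1=q_W(\beta)+u_\beta$. If $R_V=\Phi$, then $u\equiv0$, and $u_\alpha+v_\beta+w_\gamma=0$ on a triple, a contradiction. So $R_V=\emptyset$, hence $u\equiv1$, hence $R_W=\emptyset$. Therefore $a=l$, $b=c=0$, that is, $U=0$, $V=\mathfrak g$, $W=\mathfrak g^*$.

**Step 5: case $R_V=\Phi$.** Then $u\equiv w\equiv0$, and (10) gives $q_U(\beta)+v_\beta=1=q_W(\beta)+v_{-\beta}$. If $R_U=\Phi$, then $v\equiv0$, the same contradiction. So $R_U=\emptyset$, $v\equiv1$, $R_W=\emptyset$, $b=l$, $a=c=0$, that is, $V=0$, $U=\mathfrak g$, $W=\mathfrak g^*$.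

**Step 6: case $R_W=\Phi$.** Then $u\equiv v\equiv0$, and (10) gives $q_U(\beta)+w_{-\beta}=1=q_V(\beta)+w_{-\beta}$. If $R_U=\Phi$, then $w\equiv0$, the same contradiction. So $R_U=\emptyset$, $w\equiv1$, $R_V=\emptyset$, $c=l$, $a=b=0$, that is, $W=0$ and $U=V=\mathfrak g$.

**Step 7: case $R_U=R_V=R_W=\emptyset$.** We show that this is impossible. Now (10) reads, for all $\beta$,
$$v_\beta+w_{-\beta}=u_\beta+w_{-\beta}=u_\beta+v_{-\beta}=1 .$$
The first equality gives $v=u$. The third expression then gives $u_\beta+u_{-\beta}=1$, and the second gives $w_{-\beta}=1-u_\beta=u_{-\beta}$, so $w=u$. Take $\alpha+\beta+\gamma=0$ in $\Phi$; then also $(-\alpha)+(-\beta)+(-\gamma)=0$. By Step 3,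
$$u_\alpha+u_\beta+u_\gamma=1\qquad\text{and}\qquad u_{-\alpha}+u_{-\beta}+u_{-\gamma}=1,$$
so the total is $2$. But the six terms pair up to $(u_\alpha+u_{-\alpha})+(u_\beta+u_{-\beta})+(u_\gamma+u_{-\gamma})=3$. This is a contradiction.

So the dimensions are $(0,n,n)$, $(n,0,n)$ or $(n,n,0)$. This proves Proposition 7, and with Section 7 it proves Theorem 2. $\blacksquare$
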